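\title{Two-sided curvature bounds without $C^{1,1}$ coordinates}

\begin{abstract}
A manifold with curvature bounded from above and below in the sense of Alexandrov is Riemannian, with a metric of class $C^{1,\alpha}$ in harmonic coordinates for every $\alpha<1$. We show that the class $C^{1,1}$ cannot be reached by any choice of coordinates: for every $n\ge2$ there is a complete CAT(0) metric on $\mathbb R^n$, with curvature bounded below, such that no point has a chart in which the metric is $C^{1,1}$. The Gauss curvature of the two-dimensional factor of the example is continuous with modulus $(\log\log\frac1t)^2/\log\frac1t$, whereas a Dini continuous curvature makes a conformal metric $C^2$. The principal part of the curvature is the same constant-coefficient operator in all coordinates, and a quantitative Ornstein-type non-inequality, proved with Riesz products, shows that this operator does not map $W^{2,\infty}$ onto $L^\infty$.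
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{manifold with two-sided curvature bounds} is a locally compact length space $(M,d)$, homeomorphic to an $n$-manifold without boundary, whose curvature is locally bounded from below and from above in the sense of Alexandrov: small triangles are no thinner than in one model surface of constant curvature and no fatter than in another (the definitions are recalled in Section~\ref{sec:metric}). The condition involves only distances, yet such a space is Riemannian. It is known that for every $\alpha\in(0,1)$ the metric is given by a $C^{1,\alpha}$ Riemannian metric with respect to an atlas of $C^{3,\alpha}$ harmonic coordinates, and that there are counterexamples, due to Peters, to the existence of a $C^{1,1}$ metric in harmonic coordinates. The following question is taken from \cite{CDNPSW}.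

\begin{quote}
\emph{Does every manifold with two-sided curvature bounds admit, around each point, a coordinate chart, not necessarily harmonic, in which its metric is given by a $C^{1,1}$ Riemannian metric?}
\end{quote}

A function is $C^{1,1}_{loc}$ if it is $C^1$ with locally Lipschitz first derivatives; equivalently, it lies in $W^{2,\infty}_{loc}$. We use the widest notion of chart, which assumes no differentiability of the chart map.

\begin{definition}\label{def:chart}
A \emph{$C^{1,1}$ chart} of $(M,d)$ is a homeomorphism $\varphi:V\to U$ from an open set $V\subset\mathbb R^n$ onto an open set $U\subset M$, together with a $C^{1,1}_{loc}$ Riemannian metric $h$ on $V$, such that $\varphi$ is locally distance preserving from $(V,d_h)$ to $(M,d)$: every point of $V$ has a neighborhood $W$ with $d(\varphi(a),\varphi(b))=d_h(a,b)$ for $a,b\in W$. Here $d_h(a,b)$ is the infimum of the $h$-lengths of curves in $V$ from $a$ to $b$.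
\end{definition}

The class $C^{1,1}$ is the natural target. A $C^{1,1}$ metric has bounded second derivatives almost everywhere, so its curvature tensor, computed by the usual formula, is locally bounded; the question asks for a converse. For $n=1$ the answer is yes. A point $p$ has a neighborhood homeomorphic to an interval, two nearby points on either side of $p$ are joined by a shortest path, this path is the arc between them, and its arclength parametrization is a chart with the metric $dy^2$. For a surface with metric $e^{2u}|dx|^2$ the curvature is $K=-e^{-2u}\Delta u$. A bound on $K$ is a bound on $\Delta u$, which gives $u\in C^{1,\alpha}$ for all $\alpha<1$ but does not bound $D^2u$. This loss looks like a defect of the gauge: the curvature of a surface is one function, a general metric has three components, and one can hope to distribute the curvature among them. Example~\ref{ex:log} shows that, at the linear level, the simplest logarithmic singularity is indeed removed in this way. One would therefore guess that the answer is yes. It is no in every dimension $n\ge2$, and the failure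 can occur at every point.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there is a metric $d$ on $\mathbb R^n$, induced by
\[
G=e^{2u(x_1,x_2)}(dx_1^2+dx_2^2)+dx_3^2+\dots+dx_n^2,\qquad u\in C^{1,\gamma}_{loc}(\mathbb R^2)\ \text{ for all }\gamma<1,
\]
such that $(\mathbb R^n,d)$ is complete, globally \textup{CAT(0)}, and globally of curvature $\ge-k$ for some $k$, but no point of it has a neighborhood that is the image of a $C^{1,1}$ chart.
\end{theorem}

The curvature of the example need not be discontinuous, and one can say how continuous it may be. A continuous function on a planar domain is \emph{Dini continuous} if on each compact set its modulus of continuity $\omega$ satisfies $\int_0^1\omega(t)\,dt/t<\infty$; this holds, for example, for $\omega(t)=(\log\frac1t)^{-\beta}$ (small $t$) with $\beta>1$.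

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item In Theorem~\ref{thm:A} one can arrange that the distribution $\Delta u$ is a continuous function, and that $K=-e^{-2u}\Delta u$, the Gauss curvature of $e^{2u}|dx|^2$, is bounded and locally has modulus of continuity $C(\log\log\frac1t)^2/\log\frac1t$. In particular the modulus is $O((\log\frac1t)^{-\beta})$ for every $\beta<1$.
\item Conversely, let $g=e^{2u}|dx|^2$ on a planar domain, $u\in C^1$, and suppose that the distribution $K=-e^{-2u}\Delta u$ is a Dini continuous function. Then $u\in C^2$, so $g$ is $C^2$.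
\end{enumerate}
\end{theorem}

Thus on the scale of moduli $(\log\frac1t)^{-\beta}$ the threshold is $\beta=1$: below it there is a counterexample, above it the conformal coordinates already give a $C^2$ metric.

The proof of Theorem~\ref{thm:A} has a linear part and a geometric part. Section~\ref{sec:linear} isolates the linear operator $L$ that is the principal part of the curvature in all coordinates, and reduces the unsolvability of $L[h]=f$ in $W^{2,\infty}$ to the failure of an $L^1$ inequality. Section~\ref{sec:ornstein} proves this failure with a rate. Section~\ref{sec:metric} plants the resulting functions $f$ in the curvature, at a dense set of points and at rapidly decreasing scales. Section~\ref{sec:chart} shows that a $C^{1,1}$ chart is automatically $C^2$, hence almost linear at small scales, and Section~\ref{sec:proofA} concludes that it cannot remove the linear obstruction. Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB}. We write $B_r$ for the open disc of radius $r$ about $0$ in $\mathbb R^2$ and $B(z,r)$ for the disc about $z$.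

\section{The principal part of the curvature}\label{sec:linear}

Let $h$ be a smooth Riemannian metric on an open subset of $\mathbb R^n$, with Levi-Civita connection $\nabla$ and Christoffel symbols $\Gamma^a_{bc}$. For tangent vectors $X,Y$ at a point let $\mathcal R_h(X,Y)$ be the sectional curvature of their span times $|X|^2|Y|^2-h(X,Y)^2$, and $0$ if they are dependent. For coordinate fields,
\begin{align*}
\mathcal R_h(\partial_1,\partial_2)&=h(\nabla_1\nabla_2\partial_2-\nabla_2\nabla_1\partial_2,\partial_1)\\
&=\partial_1h(\nabla_2\partial_2,\partial_1)-\partial_2h(\nabla_1\partial_2,\partial_1)-h(\nabla_2\partial_2,\nabla_1\partial_1)+h(\nabla_1\partial_2,\nabla_2\partial_1).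
\end{align*}
Since $h(\nabla_2\partial_2,\partial_1)=\partial_2h_{12}-\frac12\partial_1h_{22}$ and $h(\nabla_1\partial_2,\partial_1)=\frac12\partial_2h_{11}$, this reads
\begin{equation}\label{eq:curv}
\mathcal R_h(\partial_1,\partial_2)=-\tfrac12L[h]+Q[h],
\end{equation}
where, with summation over $a,b$,
\[
L[h]=\partial_1^2h_{22}+\partial_2^2h_{11}-2\partial_1\partial_2h_{12},\qquad Q[h]=h_{ab}\big(\Gamma^a_{12}\Gamma^b_{12}-\Gamma^a_{11}\Gamma^b_{22}\big).
\]
The term $Q[h]$ involves only $h$ and its first derivatives. The second derivatives enter through $L$, which is linear, has constant coefficients, and is the same in every coordinate system. So the linear model of our question is: \emph{given a bounded function $f$ in the plane, is there a symmetric matrix $h$ of $W^{2,\infty}$ functions with $L[h]=f$?}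

Two identities describe the freedom. For conformal matrices, $L[(u\,\delta_{ab})]=\Delta u$. For a vector field $W$, the symmetric gradient $(SW)_{ab}=\frac12(\partial_aW_b+\partial_bW_a)$ satisfies
\[
L[SW]=\partial_1^2\partial_2W_2+\partial_2^2\partial_1W_1-\partial_1\partial_2(\partial_1W_2+\partial_2W_1)=0 ;
\]
this is the linearized change of coordinates, since $x\mapsto x+\epsilon W$ pulls the Euclidean metric back to $\delta_{ab}+2\epsilon(SW)_{ab}+O(\epsilon^2)$.

\begin{example}\label{ex:log}
Let $u=x_1x_2\log|x|$. Then $f=\Delta u=4x_1x_2/|x|^2$ is bounded, while $\partial_1\partial_2u=\log|x|+O(1)$. Any two solutions of $\Delta u=f$ differ by a harmonic function, so no conformal solution of $L[h]=f$ is $C^{1,1}$ near $0$. Now let $P=\big(\frac12x_1^2x_2-\frac16x_2^3,\ \frac12x_1x_2^2-\frac16x_1^3\big)$, for which $(SP)_{ab}=x_1x_2\,\delta_{ab}$, and $W=P\log|x|$. Then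
\[
h_{ab}:=u\,\delta_{ab}-(SW)_{ab}=-\frac{P_ax_b+P_bx_a}{2|x|^2}
\]
solves $L[h]=f$. It is homogeneous of degree $2$ and smooth away from $0$, hence has bounded second derivatives.
\end{example}

An obstruction must therefore be tested against all $h$ at once, and this is done by duality. We look for test functions $\Theta$ of large $L^1$ norm for which $\int L[h]\,\Theta$ is nevertheless controlled by $\|D^2h\|_\infty$. After integration by parts, this requires each of $\partial_1^2\Theta$, $\partial_2^2\Theta$, $\partial_1\partial_2\Theta$ to be a second derivative of a function with small $L^1$ norm. The choice $\Theta=\partial_1\partial_2\psi$ achieves this with the functions $\partial_1^2\psi$ and $\partial_2^2\psi$ alone. In dimension $n>2$ we write $Y=(Y',Y'')\in\mathbb R^2\times\mathbb R^{n-2}$ and fix $\zeta\in C_c^\infty(\mathbb R^{n-2})$ with $\zeta\ge0$, $\int\zeta=1$, supported in the unit ball; for $n=2$ the factor $\zeta$ is omitted.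

\begin{lemma}\label{lem:dual}
Let $\psi\in C_c^\infty(B_1)$, and let $h_{11},h_{12},h_{22}$ be $W^{2,\infty}$ functions on $\{|Y|<2\}\subset\mathbb R^n$ all of whose second partial derivatives are bounded by $\Lambda$ almost everywhere. Then
\[
\Big|\int L[h](Y)\,\partial_1\partial_2\psi(Y')\,\zeta(Y'')\,dY\Big|\le3\Lambda\big(\|\partial_1^2\psi\|_{L^1}+\|\partial_2^2\psi\|_{L^1}\big).
\]
\end{lemma}

\begin{proof}
Move both derivatives from $h_{ab}$ to the smooth compactly supported test function, and move two other derivatives back. As $\zeta$ does not depend on $Y_1,Y_2$,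
\[
\int\partial_1^2h_{22}\,\partial_1\partial_2\psi\,\zeta=\int h_{22}\,\partial_1^3\partial_2\psi\,\zeta=\int\partial_1\partial_2h_{22}\,\partial_1^2\psi\,\zeta .
\]
In the same way, passing through $\partial_1\partial_2^3\psi$ and $\partial_1^2\partial_2^2\psi$,
\[
\int\partial_2^2h_{11}\,\partial_1\partial_2\psi\,\zeta=\int\partial_1\partial_2h_{11}\,\partial_2^2\psi\,\zeta,\qquad\int\partial_1\partial_2h_{12}\,\partial_1\partial_2\psi\,\zeta=\int\partial_1^2h_{12}\,\partial_2^2\psi\,\zeta .
\]
The sum is bounded by $\Lambda\|\partial_1^2\psi\|_{L^1}+3\Lambda\|\partial_2^2\psi\|_{L^1}$.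
\end{proof}

The lemma is useful exactly when $\|\partial_1\partial_2\psi\|_{L^1}$ is not controlled by $\|\partial_1^2\psi\|_{L^1}+\|\partial_2^2\psi\|_{L^1}$. That no such control holds on $C_c^\infty$ is Ornstein's theorem \cite{Ornstein}, which would suffice for Theorem~\ref{thm:A}. Theorem~\ref{thm:B} needs a rate: we must know how fast the functions oscillate. We give a self-contained proof of the following statement.

\begin{proposition}\label{prop:orn}
There are $c_1>0$ and $N_0\ge3$ such that for each integer $N\ge N_0$ there are $\psi\in C_c^\infty(B_1)$ and $f\in C_c^\infty(B_2)$ with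
\begin{enumerate}
\item[(i)] $\|\partial_1^2\psi\|_{L^1}+\|\partial_2^2\psi\|_{L^1}\le1$;
\item[(ii)] $|f|\le1$ and $\int f\,\partial_1\partial_2\psi\ge c_1N$;
\item[(iii)] $\|\nabla f\|_\infty,\ \|\partial_1\partial_2\psi\|_{L^1},\ \|\partial_1\partial_2\psi\|_\infty\le N^{3N}$.
\end{enumerate}
\end{proposition}

Together with Lemma~\ref{lem:dual} this is the whole obstruction in its simplest form: if $L[h]=f$ in $B_2$ with this $f$, then $\Lambda\ge c_1N/3$, although $|f|\le1$. The obstruction is scale invariant, because $h_r(Y)=r^{-2}h(rY)$ has the same bound $\Lambda$ as $h$ and $L[h_r](Y)=L[h](rY)$. So $f$ can be placed at an arbitrarily small scale, where the nonlinear features of the geometric problem become negligible.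

\section{A quantitative Ornstein-type non-inequality}\label{sec:ornstein}

\subsection{A model with coin tosses}
Put $s=x_1+x_2$, $t=x_1-x_2$. Then $\partial_1=\partial_s+\partial_t$, $\partial_2=\partial_s-\partial_t$, and
\begin{equation}\label{eq:st}
\partial_1\partial_2=\partial_s^2-\partial_t^2,\qquad\partial_1^2=\partial_s^2+\partial_t^2+2\partial_s\partial_t,\qquad\partial_2^2=\partial_s^2+\partial_t^2-2\partial_s\partial_t .
\end{equation}
We need $\Psi$ with $(\partial_s^2+\partial_t^2)\Psi$ and $\partial_s\partial_t\Psi$ bounded in $L^1$ and $(\partial_s^2-\partial_t^2)\Psi$ large. On a function of $s$ alone, $\partial_s\partial_t$ vanishes and the other two operators agree; on a function of $t$ alone, $\partial_s\partial_t$ vanishes and they differ by a sign. If $\Psi$ is a sum of pieces that oscillate alternately in $s$ and in $t$, then $\partial_s^2+\partial_t^2$ produces a sum $\sum_Jd_J$ and $\partial_s^2-\partial_t^2$ the alternating sum $\sum_J\sigma_Jd_J$, $\sigma_J=(-1)^{J-1}$. We want cancellation in the first sum and none in the second.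

\begin{example}\label{ex:coin}
Let $X_1,\dots,X_N$ be independent fair signs $\pm1$, $R_J=\prod_{j\le J}(1+X_j)$ and $d_J=X_JR_{J-1}=R_J-R_{J-1}$. Then $R_N\ge0$ has expectation $1$, so $\sum_Jd_J=R_N-1$ has $L^1$ norm at most $2$. On the event that the first sign $-1$ occurs at time $m\le N$, which has probability $2^{-m}$, we have $d_J=2^{J-1}$ for $J<m$, $d_m=-2^{m-1}$, and $d_J=0$ for $J>m$. There $\sum_Jd_J=-1$, whereas
\[
\sum_J\sigma_Jd_J=\sum_{J<m}(-2)^{J-1}-(-2)^{m-1}=\frac{1-(-2)^{m+1}}3
\]
has absolute value at least $2^{m-1}$. Summing over $m$, the alternating sum has $L^1$ norm at least $N/2$.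
\end{example}

We imitate this on the torus. The signs become cosines of widely separated frequencies, which are almost independent, and $R_J$ becomes a Riesz product. The factors $1+X_j$ are replaced by $1+\frac12X_j$, so that $\nabla R_J$ is controlled pointwise by $R_J$. The alternating sum can then no longer be evaluated explicitly, and we bound it from below by pairing it with a bounded function built step by step along with $R_J$.

\subsection{The Riesz product and the test function}
In this section $C$ denotes absolute constants. Work on $\mathbb T^2=(\mathbb R/2\pi\mathbb Z)^2$ with coordinates $(s,t)$, and let $\langle\,\cdot\,\rangle$ be the mean over $\mathbb T^2$. Let $N\ge3$ and $q=N^2$. For $1\le j\le N$ put $y_j=s$, $\sigma_j=1$ if $j$ is odd, $y_j=t$, $\sigma_j=-1$ if $j$ is even, and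
\[
\theta_j=q^jy_j,\qquad X_j=\cos\theta_j,\qquad R_J=\prod_{j\le J}\big(1+\tfrac12X_j\big),\qquad S=\sum_{I=1}^N\sigma_IX_IR_{I-1},
\]
with $R_0=1$. Almost independence is expressed by one integration by parts in $y_J$: for smooth $w$ on $\mathbb T^2$ and integers $m\ge1$,
\begin{equation}\label{eq:dec}
|\langle w\cos m\theta_J\rangle|\le(mq^J)^{-1}\langle|\nabla w|\rangle .
\end{equation}
We apply it to functions $w$ built from $X_1,\dots,X_{J-1}$, whose gradients are of order $q^{J-1}$, so each application costs $C/q$. There will be $N^2$ such errors, which is why $q=N^2$.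

The test function should have the form $\sum_J\sigma_JX_JH_J$ with $H_J\ge0$ built from $X_1,\dots,X_{J-1}$: pairing it with $S$ gives, up to errors, $\frac12\sum_J\langle H_JR_{J-1}\rangle$. Two requirements compete. The partial sums must stay in a fixed interval, say $(0,1)$ after a shift, so $H_J$ must vanish when the partial sum $p$ approaches $0$ or $1$. And $\langle H_JR_{J-1}\rangle$ must stay bounded below for all $J\le N$, so $p$ must not drift to the endpoints with respect to the measure $R_{J-1}\,ds\,dt$. With respect to the weight $1+\frac12X_J$ the variable $X_J$ has mean $\frac14$, so odd steps push $p$ up and even steps push it down. We let an odd step be of order $p$ near $p=0$, where the push is welcome and reduces $1/p$ by a fixed factor, and of order $(1-p)^2$ near $p=1$, where it increases $1/(1-p)$ only by a bounded amount. Even steps are the mirror image. Let $c=\frac18$ and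
\[
p_0=\tfrac12,\qquad p_J=p_{J-1}+\sigma_JX_JH_J,\qquad H_J=\begin{cases}c\,p_{J-1}(1-p_{J-1})^2,&J\text{ odd},\\ c\,p_{J-1}^2(1-p_{J-1}),&J\text{ even}.\end{cases}
\]
For $J$ odd and $p=p_{J-1}$,
\begin{equation}\label{eq:step}
p_J=p\,\big(1+cX_J(1-p)^2\big),\qquad1-p_J=(1-p)\big(1-cX_Jp(1-p)\big),
\end{equation}
and for $J$ even the same formulas hold with $p_J,p$ replaced by $1-p_J,1-p$. By induction $0<p_J<1$.

\begin{lemma}\label{lem:grad}
For $0\le J\le N$ we have $\langle R_J\rangle=1$ and, pointwise,
\[
|\nabla R_J|\le2q^JR_J,\quad|D^2R_J|\le Cq^{2J}R_J,\quad|\nabla p_J|\le2q^Jp_J(1-p_J).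
\]
In particular $|\nabla\frac1{p_J}|\le\frac{2q^J}{p_J}$, $|\nabla\frac1{1-p_J}|\le\frac{2q^J}{1-p_J}$, and $|\nabla H_{J+1}|\le Cq^J$.
\end{lemma}

\begin{proof}
Expanding $R_J$ in exponentials gives terms $\exp(i\sum_j\epsilon_j\theta_j)$ with $\epsilon_j\in\{-1,0,1\}$. Since $q^j>\sum_{i<j}q^i$, such a term is constant only if all $\epsilon_j$ vanish, and the coefficient of that term is $1$.

The function $\log(1+\frac12\cos\theta)$ has first derivative bounded by $1$ and second derivative bounded by $2$. Hence $|\nabla\log R_J|\le\sum_{j\le J}q^j\le2q^J$ and $|D^2\log R_J|\le Cq^{2J}$, and $D^2R_J=R_J(D^2\log R_J+\nabla\log R_J\otimes\nabla\log R_J)$.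

Let $\ell_J=\log\frac{p_J}{1-p_J}$, so that $\nabla p_J=p_J(1-p_J)\nabla\ell_J$ and $|\nabla p_J|\le\frac14|\nabla\ell_J|$. For $J$ odd, \eqref{eq:step} gives
\[
\ell_J=\ell_{J-1}+\log\big(1+cX_J(1-p)^2\big)-\log\big(1-cX_Jp(1-p)\big).
\]
The arguments of both logarithms are at least $\frac78$, so their gradients are bounded by $\frac17(q^J+2|\nabla p|)$ and $\frac17(q^J+|\nabla p|)$. Thus $|\nabla\ell_J|\le2|\nabla\ell_{J-1}|+q^J$. The even case follows by the symmetry $p\leftrightarrow1-p$, which changes the sign of $\ell$. Since $\ell_0=0$ and $q\ge4$, induction gives $|\nabla\ell_J|\le4q^{J-1}+q^J\le2q^J$. Finally $|\nabla\frac1{p_J}|=\frac{1-p_J}{p_J}|\nabla\ell_J|$, $|\nabla\frac1{1-p_J}|=\frac{p_J}{1-p_J}|\nabla\ell_J|$, and $H_{J+1}$ is a cubic polynomial in $p_J$.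
\end{proof}

\begin{lemma}\label{lem:nondeg}
For $N\ge N_0$ the numbers $a_J=\langle R_J/p_J\rangle$ and $b_J=\langle R_J/(1-p_J)\rangle$ are at most $16$ for $0\le J\le N$, and $\langle R_{J-1}H_J\rangle\ge\kappa:=2^{-13}$ for $1\le J\le N$.
\end{lemma}

\begin{proof}
Let $J$ be odd, $p=p_{J-1}$, $R=R_{J-1}$, $X=X_J$, $\alpha=(1-p)^2$, $\beta=p(1-p)$. For $|y|\le\frac12$ we have $\frac1{1+y}=1-y+\frac{y^2}{1+y}\le1-y+2y^2$. Using $X^2=\frac12+\frac12\cos2\theta_J$ and $X^3=\frac34\cos\theta_J+\frac14\cos3\theta_J$, we obtain from \eqref{eq:step}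
\[
\frac{R_J}{p_J}\le\frac Rp\big(1+\tfrac12X\big)\big(1-c\alpha X+2c^2\alpha^2X^2\big)=\frac Rp\Big[1-\frac{c\alpha}4+c^2\alpha^2+\sum_{m=1}^3e_m(p)\cos m\theta_J\Big]
\]
with fixed polynomials $e_m$. By Lemma~\ref{lem:grad}, $|\nabla(Re_m(p)/p)|\le Cq^{J-1}R/p$, so by \eqref{eq:dec} the oscillating terms contribute at most $\frac Cqa_{J-1}$ to the mean. Since $\alpha^2\le\alpha$ and $\frac c4-c^2=\frac1{64}$, the remaining part is at most $R(\frac1p-\frac1{64}\frac\alpha p)$, and $\frac\alpha p=\frac1p-2+p\ge\frac1p-2$. As $\langle R\rangle=1$,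
\begin{equation}\label{eq:contr}
a_J\le\big(\tfrac{63}{64}+\tfrac Cq\big)a_{J-1}+\tfrac1{32}.
\end{equation}
For $b_J$ use the same inequality with $y=-c\beta X$:
\[
\frac{R_J}{1-p_J}\le\frac R{1-p}\big(1+\tfrac12X\big)\big(1+c\beta X+2c^2\beta^2X^2\big)=\frac R{1-p}\Big[1+\frac{c\beta}4+c^2\beta^2+\sum_{m=1}^3\tilde e_m(p)\cos m\theta_J\Big].
\]
Here $\frac{c\beta}4+c^2\beta^2\le\frac\beta{16}\le\frac{1-p}{16}$, and the oscillating terms contribute at most $\frac Cqb_{J-1}$, so
\begin{equation}\label{eq:exp}
b_J\le\big(1+\tfrac Cq\big)b_{J-1}+\tfrac1{16}.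
\end{equation}
For $J$ even, $a$ and $b$ exchange roles. Choose $N_0$ with $C/q\le10^{-3}$. A step \eqref{eq:contr} followed by a step \eqref{eq:exp} takes a value $v$ to at most
\[
1.001\big(0.985375\,v+\tfrac1{32}\big)+\tfrac1{16}\le\tfrac{127}{128}v+\tfrac18,
\]
which is at most $16$ if $v\le16$; a single step \eqref{eq:contr} also preserves the bound $16$. Starting from $a_0=2$ we get $a_J\le16$ for even $J$, then for odd $J$. Starting from $b_0=2$ and $b_1\le2.07$ we get $b_J\le16$ for odd $J$, then for even $J$.

Let $V=\frac1{p(1-p)}=\frac1p+\frac1{1-p}$ with $p=p_{J-1}$. Since $p$ and $1-p$ are both at least $p(1-p)$, we have $H_J\ge cV^{-2}$ for either parity. The weight $R_{J-1}$ defines a probability measure under which $V$ has mean at most $32$. Jensen's inequality for the convex function $v\mapsto v^{-2}$ gives $\langle R_{J-1}H_J\rangle\ge\frac18\,32^{-2}=2^{-13}$.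
\end{proof}

\begin{lemma}\label{lem:pair}
Let $f_0=2p_N-1$. Then $|f_0|<1$ and $\langle f_0S\rangle\ge\kappa N-C$ for $N\ge N_0$.
\end{lemma}

\begin{proof}
Since $f_0=2\sum_J\sigma_JX_JH_J$, we have $\langle f_0S\rangle=2\sum_{I,J}\sigma_I\sigma_J\langle X_JH_JX_IR_{I-1}\rangle$. In each term we apply \eqref{eq:dec} to the highest frequency, and use Lemma~\ref{lem:grad}, $|\nabla X_j|\le q^j$ and $\langle R_{I-1}\rangle=1$.

If $I=J$, the term is $\frac12\langle H_JR_{J-1}\rangle+\frac12\langle H_JR_{J-1}\cos2\theta_J\rangle\ge\frac\kappa2-\frac Cq$, by Lemma~\ref{lem:nondeg} and $|\nabla(H_JR_{J-1})|\le Cq^{J-1}R_{J-1}$. If $I<J$, the term is $\pm\langle w\cos\theta_J\rangle$ with $w=H_JX_IR_{I-1}$ and $|\nabla w|\le Cq^{J-1}R_{I-1}$. If $I>J$, it is $\pm\langle w\cos\theta_I\rangle$ with $w=X_JH_JR_{I-1}$ and $|\nabla w|\le Cq^{I-1}R_{I-1}$. In both cases its absolute value is at most $C/q$. Hence $\langle f_0S\rangle\ge\kappa N-CN^2/q=\kappa N-C$.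
\end{proof}

\subsection{Proof of Proposition~\ref{prop:orn}}
The function $X_JR_{J-1}$ oscillates at frequency $q^J$ in the variable $y_J$ and at frequency at most $q^{J-1}$ otherwise, so it is almost $-q^{-2J}$ times its own second $y_J$-derivative. This suggests the potential
\[
\Psi=-\sum_{J=1}^Nq^{-2J}X_JR_{J-1}.
\]
For $a,b\in\{s,t\}$,
\[
\partial_a\partial_b(X_JR_{J-1})=(\partial_a\partial_bX_J)R_{J-1}+\partial_aX_J\,\partial_bR_{J-1}+\partial_bX_J\,\partial_aR_{J-1}+X_J\,\partial_a\partial_bR_{J-1}.
\]
The first term is $-q^{2J}X_JR_{J-1}$ if $a=b=y_J$ and $0$ otherwise; the other three are bounded by $Cq^{2J-1}R_{J-1}$ by Lemma~\ref{lem:grad}. Summing over $J$ and using $X_JR_{J-1}=2(R_J-R_{J-1})$,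
\[
(\partial_s^2-\partial_t^2)\Psi=S+e,\qquad(\partial_s^2+\partial_t^2)\Psi=2(R_N-1)+e',\qquad\partial_s\partial_t\Psi=e'',
\]
where $\langle|e|\rangle,\langle|e'|\rangle,\langle|e''|\rangle\le CN/q\le C$. Since $R_N\ge0$ has mean $1$, and by Lemma~\ref{lem:pair},
\[
\langle|(\partial_s^2+\partial_t^2)\Psi|\rangle+\langle|\partial_s\partial_t\Psi|\rangle\le C,\qquad\langle f_0(\partial_s^2-\partial_t^2)\Psi\rangle\ge\kappa N-C .
\]
Moreover $\langle|\Psi|\rangle+\langle|\nabla\Psi|\rangle\le C\sum_Jq^{-J}\le C$, and $|\Psi|,|\nabla\Psi|,|D^2\Psi|\le CN(\frac32)^N$ because $R_J\le(\frac32)^J$.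

It remains to localize. Fix $\eta\in C_c^\infty(\mathbb R^2)$, $\eta\ge0$, whose translates by $(2\pi\mathbb Z)^2$ in the variables $(s,t)$ sum to $1$ (divide a bump that is positive on $[0,2\pi]^2$ by the sum of its translates). Then $\int\eta\,w\,ds\,dt=4\pi^2\langle w\rangle$ for periodic $w$; also $\int_{\operatorname{supp}\eta}|w|\,ds\,dt\le C\langle|w|\rangle$. Let $\psi_0=\eta\Psi$, and regard $\psi_0$ and $f_0$ as functions of $x$, with $dx=\frac12ds\,dt$. In the second derivatives of $\psi_0$, the terms with a derivative on $\eta$ have $L^1$ norm at most $C\langle|\Psi|+|\nabla\Psi|\rangle\le C$. By \eqref{eq:st},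
\[
\|\partial_1^2\psi_0\|_{L^1}+\|\partial_2^2\psi_0\|_{L^1}\le C_2,\qquad\int f_0\,\partial_1\partial_2\psi_0\,dx\ge2\pi^2\kappa N-C,
\]
with an absolute constant $C_2$. Fix $\lambda$ with $\operatorname{supp}\eta\subset\{|x|<\lambda\}$ and $\chi\in C_c^\infty(B_2)$ with $0\le\chi\le1$, $\chi=1$ on $B_1$. Put $\psi(x)=C_2^{-1}\psi_0(\lambda x)$ and $f(x)=\chi(x)f_0(\lambda x)$. In the plane the dilation changes neither the $L^1$ norms of second derivatives nor the pairing, since the factor $\lambda^2$ from the derivatives cancels the Jacobian. This gives (i), and (ii) with $c_1=\pi^2\kappa/C_2$ after enlarging $N_0$. Finally $|\nabla f|\le Cq^N=CN^{2N}$ by Lemma~\ref{lem:grad}, and $\|\partial_1\partial_2\psi\|_{L^1}\le\pi\|\partial_1\partial_2\psi\|_\infty\le CN(\frac32)^N$; all are at most $N^{3N}$ for $N\ge N_0$. \qed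

\section{The metric and its curvature bounds}\label{sec:metric}

\subsection{Construction}
We prescribe $\Delta u$ as a constant plus a sum of rescaled copies $\varepsilon_if_i$ of the functions of Proposition~\ref{prop:orn}. The amplitudes $\varepsilon_i$ tend to $0$, which makes the sum continuous, but slowly enough that $\varepsilon_iN_i\to\infty$, which keeps the obstruction unbounded. For integers $N_i\ge N_0$ let $f_i,\psi_i$ be given by Proposition~\ref{prop:orn} with $N=N_i$, and put
\[
M_i=N_i^{3N_i},\qquad r_i=M_i^{-4}<\tfrac18,\qquad\varepsilon_i=\frac{\log N_i}{N_i}.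
\]
Let $\mathcal D\subset[0,1)^2$ be countable and dense, and let $(z_i)_{i\ge1}$ be a sequence in $\mathcal D$ that takes every value infinitely often. Choose $N_1<N_2<\cdots$ inductively so large that
\begin{enumerate}
\item[(a)] $\varepsilon_i\le2^{-i}$ and $\varepsilon_{i+1}\le\frac12\varepsilon_i$;
\item[(b)] $\sum_{j<i}\varepsilon_jM_j/r_j\le M_i$;
\item[(c)] $M_j\ge2^jM_i^2$ for $i<j$, so that $M_i(r_j/r_i)^2=M_i^9M_j^{-8}\le2^{-j}$.
\end{enumerate}
Set
\[
F=\sum_{i\ge1}F_i,\qquad F_i(x)=\varepsilon_i\sum_{\nu\in\mathbb Z^2}f_i\Big(\frac{x-z_i-\nu}{r_i}\Big).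
\]
For fixed $i$ the discs $B(z_i+\nu,2r_i)$ are disjoint, so $|F_i|\le\varepsilon_i$ and $F_i$ has Lipschitz constant at most $\varepsilon_iM_i/r_i=\varepsilon_iM_i^5$. By (a), $F$ is continuous, $\mathbb Z^2$-periodic, and $|F|\le1$. Conditions (b) and (c) isolate the $i$-th term at the scale $r_i$: by (b) the earlier terms are almost constant there, and by (c) the later terms occupy a negligible area.

Let $\bar F$ be the mean of $F$ over a period cell and $v$ a periodic solution of $\Delta v=F-\bar F$, obtained from Fourier series. Since the right side is bounded, the Calder\'on--Zygmund estimate gives $v\in W^{2,p}_{loc}$ for all $p<\infty$, and Morrey's embedding gives $v\in C^{1,\gamma}$ for all $\gamma<1$. Let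
\begin{equation}\label{eq:u}
u=|x|^2+v,\qquad\Delta u=4-\bar F+F\in[2,6].
\end{equation}
The term $|x|^2$ makes $\Delta u$ positive, hence the curvature negative. Since $v$ is bounded, $u\ge-C_0$ for a constant $C_0\ge0$. From now on $G$ is the metric of Theorem~\ref{thm:A} with this $u$, and $d$ is its distance, the infimum of $G$-lengths of curves.

\subsection{Alexandrov bounds}
A metric space is a \emph{length space} if the distance between two points is the infimum of lengths of curves joining them, and \emph{geodesic} if the infimum is always attained. A geodesic space is \emph{CAT(0)} if in every geodesic triangle the distance between two points on the sides is at most the distance between the corresponding points of the Euclidean triangle with the same side lengths. For $k>0$ and points $a,b\ne p$, let $\tilde\angle(apb)$ be the angle at the vertex corresponding to $p$ of the triangle in the hyperbolic plane of curvature $-k$ with the same side lengths as $a,p,b$. A complete length space has \emph{curvature $\ge-k$} if it satisfies the $(1+3)$-point comparison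
\begin{equation}\label{eq:13}
\tilde\angle(apb)+\tilde\angle(bpc)+\tilde\angle(cpa)\le2\pi\qquad\text{for all }p\text{ and }a,b,c\ne p;
\end{equation}
see \cite{BGP}. Local bounds, and bounds by other constants, are defined by the same comparisons in a neighborhood of each point, with the corresponding model surface. We use the following limit theorem \cite[II.3.9--3.10]{BH}. Let $(X,d)$ be a complete metric space with \emph{approximate midpoints}: for all $x,y\in X$ and $\epsilon>0$ there is $m$ with $\max\{d(x,m),d(m,y)\}\le\frac12d(x,y)+\epsilon$. Suppose that $X_j$ are CAT(0) spaces and that the six distances of every quadruple in $X$ are limits of the distances of quadruples in $X_j$. Then $X$ is CAT(0).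

\begin{lemma}\label{lem:alex}
$(\mathbb R^n,d)$ is a complete, locally compact length space with the usual topology. It is \textup{CAT(0)} and has curvature $\ge-k$, $k=6e^{2C_0}$.
\end{lemma}

\begin{proof}
Let $u_\tau$, $0<\tau\le1$, be the convolutions of $u$ with a nonnegative mollifier, $G_\tau$ the smooth metrics obtained from $u_\tau$, and $d_\tau$ their distances. Averaging preserves the bounds $u_\tau\ge-C_0$ and $\Delta u_\tau\in[2,6]$, so $K_\tau=-e^{-2u_\tau}\Delta u_\tau\in[-k,0]$. The metric $G_\tau$ is the product of a surface of curvature $K_\tau$ with a Euclidean space, so only the first two components of $X,Y$ enter its curvature: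
\begin{equation}\label{eq:prod}
\mathcal R_{G_\tau}(X,Y)=K_\tau e^{4u_\tau}(X^1Y^2-X^2Y^1)^2=-e^{2u_\tau}\Delta u_\tau\,(X^1Y^2-X^2Y^1)^2 .
\end{equation}
For orthonormal $X,Y$ the factor $e^{4u_\tau}(X^1Y^2-X^2Y^1)^2$ is the squared area of the projection of a unit square, which lies in $[0,1]$. So the sectional curvatures of $G_\tau$ lie in $[-k,0]$.

The metrics $G$ and $G_\tau$ dominate $e^{-2C_0}$ times the Euclidean metric and are uniformly bounded above on bounded sets. Hence $d$ and $d_\tau$ induce the usual topology, their bounded sets are bounded in $\mathbb R^n$, and they are complete. By the Cartan--Hadamard theorem the complete, simply connected, nonpositively curved manifold $(\mathbb R^n,d_\tau)$ is CAT(0). By Toponogov's theorem $\tilde\angle(apb)$ is at most the angle at $p$ between minimizing geodesics to $a$ and $b$, and the three angles between three unit vectors sum to at most $2\pi$; so $d_\tau$ satisfies \eqref{eq:13}.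

Next, $d_\tau\to d$ pointwise. Fix $x,y$ and let $D$ bound the lengths of the segment $[x,y]$ in all the metrics. A curve from $x$ of length at most $D+1$ in one of the metrics stays in the Euclidean ball $B'$ of radius $e^{C_0}(D+1)$ about $x$. With $\mu_\tau=\sup_{B'}|u_\tau-u|\to0$, the $G$- and $G_\tau$-lengths of a curve in $B'$ differ by a factor at most $e^{\mu_\tau}$. Applying this to almost minimizing curves gives $e^{-\mu_\tau}d(x,y)\le d_\tau(x,y)\le e^{\mu_\tau}d(x,y)$.

The space $(\mathbb R^n,d)$ is a length space by construction, and it has approximate midpoints: take the point that bisects the length of an almost minimizing curve. The limit theorem shows that it is CAT(0). By the hyperbolic law of cosines, $\tilde\angle(apb)$ is a continuous function of the three distances when $a,b\ne p$, so \eqref{eq:13} passes to the limit.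
\end{proof}

\section{A $C^{1,1}$ chart is $C^2$}\label{sec:chart}

Let $\varphi=(\varphi^1,\dots,\varphi^n):V\to U$ be a $C^{1,1}$ chart of $(\mathbb R^n,d)$ with metric $h$. A priori $\varphi$ is only a homeomorphism, and we need it to be close to a linear map at small scales. The coordinate functions $x_a$ are harmonic for $G$, harmonicity is preserved by isometries, and so the components $\varphi^a=x_a\circ\varphi$ solve an elliptic equation whose coefficients are as regular as $h$.

\begin{lemma}\label{lem:C2}
$\varphi\in C^2$, $d\varphi$ is invertible, and $\varphi^*G=h$ everywhere.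
\end{lemma}

\begin{proof}
Let $g$ be a continuous Riemannian metric near a point $y$, and $\epsilon>0$. Choose $\varrho$ such that $(1-\epsilon)^2g(y)\le g\le(1+\epsilon)^2g(y)$ on the $g(y)$-ball of radius $3\varrho$ about $y$. For $a,b$ in the $g(y)$-ball of radius $\varrho$,
\begin{equation}\label{eq:freeze}
(1-\epsilon)|a-b|_{g(y)}\le d_g(a,b)\le(1+\epsilon)|a-b|_{g(y)}:
\end{equation}
the segment gives the upper bound, curves in the larger ball obey the lower bound, and curves that leave it have length at least $4(1-\epsilon)\varrho$. Applied to $h$ and $G$, \eqref{eq:freeze} shows that $\varphi$ is locally bi-Lipschitz. By Rademacher's theorem it is differentiable at almost every $y$, and there \eqref{eq:freeze} gives $d_h(y,y+tw)=t|w|_{h}+o(t)$ and $d(\varphi(y),\varphi(y+tw))=t|d\varphi_yw|_{G}+o(t)$. Hence $\varphi^*G=h$ almost everywhere.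

Let $\xi\in C_c^\infty(V)$ and $\tilde\xi=\xi\circ\varphi^{-1}$, a Lipschitz function with compact support in $U$. As $\varphi^{-1}$ preserves null sets, for almost every $y$ both $d\varphi_y$ and $d\tilde\xi_{\varphi(y)}$ exist, and $d\xi_y=d\tilde\xi_{\varphi(y)}\circ d\varphi_y$, $d\varphi^a_y=dx_a\circ d\varphi_y$. Since $d\varphi_y$ is a linear isometry, $h^{ij}\partial_i\varphi^a\partial_j\xi=(G^{aa}\partial_a\tilde\xi)\circ\varphi$ (no sum over $a$; $G$ is diagonal) and $\sqrt{\det h}=|\det d\varphi|\sqrt{\det G}\circ\varphi$. The change of variables formula for injective Lipschitz maps gives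
\[
\int_V\sqrt{\det h}\,h^{ij}\partial_i\varphi^a\partial_j\xi\,dy=\int_U\sqrt{\det G}\,G^{aa}\,\partial_a\tilde\xi\,dx .
\]
Here $\sqrt{\det G}=e^{2u}$, so $\sqrt{\det G}\,G^{aa}$ equals $1$ for $a\le2$ and $e^{2u(x_1,x_2)}$ for $a\ge3$. In each case it does not depend on $x_a$, and integrating first in $x_a$ shows that the right side is $0$.

Thus $\varphi^a$ is a locally Lipschitz weak solution of $\partial_i(A^{ij}\partial_j\varphi^a)=0$ with $A^{ij}=\sqrt{\det h}\,h^{ij}\in C^{1,1}_{loc}$, locally uniformly elliptic. A $W^{1,2}$ weak solution of such an equation with Lipschitz coefficients lies in $W^{2,2}_{loc}$ \cite[Theorem~8.8]{GT}. Then $A^{ij}\partial_i\partial_j\varphi^a+(\partial_iA^{ij})\partial_j\varphi^a=0$ almost everywhere, with locally Lipschitz coefficients, and a $W^{2,2}_{loc}$ solution of an elliptic equation in nondivergence form with $C^{0,\gamma}$ coefficients is $C^{2,\gamma}_{loc}$ \cite[Theorem~9.19]{GT}. Now both sides of $\varphi^*G=h$ are continuous, so the identity holds everywhere, and it forces $d\varphi$ to be invertible.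
\end{proof}

The curvature is invariant under smooth isometries. With $\varphi\in C^2$ and $u\in C^1$ there is just enough regularity to pass to the limit in this statement and to read the function $F$ off the chart. Write $\varphi'=(\varphi^1,\varphi^2)$.

\begin{lemma}\label{lem:id}
Let $m=\partial_1\varphi^1\partial_2\varphi^2-\partial_1\varphi^2\partial_2\varphi^1$ and $\rho=e^{2u\circ\varphi'}m^2\in C^1(V)$. Then almost everywhere in $V$
\[
L[h]=2\rho\,\big(4-\bar F+F\circ\varphi'\big)+2Q[h].
\]
\end{lemma}

\begin{proof}
Work on a relatively compact open subset of $V$. Mollify: $\varphi_\tau\to\varphi$ in $C^2$, $u_\tau\to u$ in $C^1_{loc}$, and $\Delta u_\tau\to\Delta u$ locally uniformly because $\Delta u$ is continuous. For small $\tau$, $d\varphi_\tau$ is invertible, so $h_\tau=\varphi_\tau^*G_\tau$ is a smooth metric and $\varphi_\tau$ is a local isometry from $h_\tau$ to $G_\tau$. From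
\[
(h_\tau)_{ij}=e^{2u_\tau\circ\varphi_\tau'}\sum_{a\le2}\partial_i\varphi_\tau^a\partial_j\varphi_\tau^a+\sum_{a\ge3}\partial_i\varphi_\tau^a\partial_j\varphi_\tau^a
\]
and Lemma~\ref{lem:C2} we see that $h_\tau\to\varphi^*G=h$ in $C^1$. Apply \eqref{eq:curv} to $h_\tau$ and \eqref{eq:prod} to $X=d\varphi_\tau\partial_1$, $Y=d\varphi_\tau\partial_2$:
\[
-\tfrac12L[h_\tau]+Q[h_\tau]=-e^{2u_\tau\circ\varphi_\tau'}\,\big((\Delta u_\tau)\circ\varphi_\tau'\big)\,m_\tau^2,
\]
where $m_\tau$ is the determinant $m$ for $\varphi_\tau$. As $\tau\to0$, $L[h_\tau]\to L[h]$ in distributions since $L$ is linear with constant coefficients; $Q[h_\tau]\to Q[h]$ uniformly since $Q$ depends continuously on $h$ and $\partial h$; and the right side converges uniformly to $-\rho\,(\Delta u)\circ\varphi'$. The distribution $L[h]$ is a locally bounded function, so the limiting identity holds almost everywhere. Insert \eqref{eq:u}.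
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By Lemma~\ref{lem:alex} it remains to show that $(\mathbb R^n,d)$ has no $C^{1,1}$ chart at all. Suppose that $\varphi:V\to U$ is one, with $U\ne\emptyset$. We test the identity of Lemma~\ref{lem:id} at the scale $r_i$ against $\partial_1\partial_2\psi_i$: the left side stays bounded by duality, and the right side grows like $\varepsilon_iN_i=\log N_i$.

\emph{Normalization.} Since $\mathcal D+\mathbb Z^2$ is dense in $\mathbb R^2$, the open set $U$ contains a point $x_0=(x_0',x_0'')$ with $x_0'=z+\nu_0$, $z\in\mathcal D$, $\nu_0\in\mathbb Z^2$. The test function distinguishes the directions $x_1,x_2$, so these must be aligned with the coordinate directions of the chart. Precomposing $\varphi$ with an invertible affine map gives again a $C^{1,1}$ chart, and by Lemma~\ref{lem:C2} we may assume $\varphi(0)=x_0$ and $d\varphi(0)=\mathrm{Id}$. Then $\rho(0)=e^{2u(x_0')}>0$. Write $Q=Q[h]$, which is locally Lipschitz because $h\in C^{1,1}_{loc}$. On a closed ball $\{|y|\le r_*\}\subset V$ the second derivatives of the $h_{ab}$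 are bounded by some $\Lambda$, and there is a constant $A$ with
\begin{equation}\label{eq:taylor}
|d\varphi(y)-\mathrm{Id}|\le A|y|,\quad|\varphi(y)-x_0-y|\le A|y|^2,\quad|\rho(y)-\rho(0)|+|Q(y)-Q(0)|\le A|y|.
\end{equation}
There are infinitely many $i$ with $z_i=z$. Take such an $i$ with $2r_i\le r_*$ and $4Ar_i<1$, and let
\[
\Theta(Y)=\partial_1\partial_2\psi_i(Y')\,\zeta(Y''),\qquad I=\int L[h](r_iY)\,\Theta(Y)\,dY .
\]
On $\operatorname{supp}\Theta$ we have $|Y'|<1$ and $|Y|<2$; also $\int\Theta=0$ and $\|\Theta\|_{L^1}\le M_i$ by (iii).

\emph{Upper bound.} Lemma~\ref{lem:dual}, applied to $r_i^{-2}h(r_iY)$, and (i) give $|I|\le3\Lambda$. In the identity of Lemma~\ref{lem:id} replace $\rho(r_iY)$ and $Q(r_iY)$ by $\rho(0)$ and $Q(0)$. By \eqref{eq:u} and \eqref{eq:taylor} this changes the right side by at most $12|\rho(r_iY)-\rho(0)|+2|Q(r_iY)-Q(0)|\le24Ar_i$, and the integral by at most $24Ar_iM_i\le24A$. Constants integrate to $0$ against $\Theta$, so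
\begin{equation}\label{eq:upper}
2\rho(0)\int F\big(\varphi'(r_iY)\big)\,\Theta(Y)\,dY\le3\Lambda+24A .
\end{equation}

\emph{Lower bound.} By \eqref{eq:taylor}, for $|Y'|<1$, $|Y''|\le1$,
\begin{equation}\label{eq:pos}
\varphi'(r_iY)=x_0'+r_i\big(Y'+E(Y)\big),\qquad|E(Y)|\le4Ar_i<1,
\end{equation}
so $\varphi'(r_iY)\in B(x_0',2r_i)$. Split $F=\sum_{j<i}F_j+F_i+\sum_{j>i}F_j$.

\emph{Earlier terms.} By (b), $\sum_{j<i}F_j$ has Lipschitz constant at most $M_i$. Subtracting its value at $x_0'$ does not change the integral, so its contribution is at most $2r_iM_i\|\Theta\|_{L^1}\le2r_iM_i^2\le2$ in absolute value.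

\emph{The main term.} The disc $B(x_0',2r_i)=B(z_i+\nu_0,2r_i)$ is disjoint from its other translates, so \eqref{eq:pos} gives $F_i(\varphi'(r_iY))=\varepsilon_if_i(Y'+E(Y))$. Replacing this by $\varepsilon_if_i(Y')$ costs at most $M_i\cdot4Ar_i\cdot M_i\le4A$ by (iii), and by (ii)
\[
\varepsilon_i\int f_i(Y')\,\Theta(Y)\,dY=\varepsilon_i\int f_i\,\partial_1\partial_2\psi_i\ge c_1\varepsilon_iN_i=c_1\log N_i .
\]

\emph{Later terms.} These oscillate too fast to be approximated, but they live on a small set. Fix $j>i$ and $Y''$ with $|Y''|\le1$, and let $P(Y')=r_i^{-1}\varphi'(r_iY',r_iY'')$ on $B_1$. Its differential is a $2\times2$ block of $d\varphi(r_iY)$, within $2Ar_i\le\frac12$ of the identity in operator norm; as $B_1$ is convex, $|P(a)-P(b)|\ge\frac12|a-b|$. The disc $B(x_0',2r_i)$ meets at most one of the discs $B(z_j+\nu,2r_j)$, $\nu\in\mathbb Z^2$, since the centers of two such discs would be at distance less than $4(r_i+r_j)<1$. So the set of $Y'\in B_1$ where $F_j(r_iP(Y'))\ne0$ is mapped by $P$ into a disc of diameter $4r_j/r_i$; it has diameter at most $8r_j/r_i$ and area at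 most $64\pi(r_j/r_i)^2$. With $|F_j|\le1$, $|\partial_1\partial_2\psi_i|\le M_i$ and $\int\zeta=1$, condition (c) bounds the total contribution by $64\pi\sum_{j>i}M_i(r_j/r_i)^2\le64\pi$.

Inserting the three estimates in \eqref{eq:upper},
\[
2\rho(0)\big(c_1\log N_i-2-4A-64\pi\big)\le3\Lambda+24A
\]
for infinitely many $i$. Since $\rho(0)>0$ and $N_i\to\infty$, this is a contradiction. \qed

\begin{remark}
The hypothesis $h\in C^{1,1}$ enters decisively only through $\Lambda<\infty$ in Lemma~\ref{lem:dual}. It cannot be weakened to $C^{1,\gamma}$ with $\gamma<1$, since the identity map is a chart with the $C^{1,\gamma}_{loc}$ metric $G$.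
\end{remark}

\section{The modulus of continuity of the curvature}\label{sec:proofB}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
For the metric of Section~\ref{sec:metric}, $\Delta u=4-\bar F+F$ is continuous and $|K|\le6e^{2C_0}$. Since $e^{-2u}$ is locally Lipschitz and $\Delta u$ is bounded, it suffices to estimate the modulus of $F$. Let $|x-x'|\le t$ with $t$ small, and $T=\log\frac1t$. The bounds on $F_i$ and on its Lipschitz constant give
\[
|F(x)-F(x')|\le\sum_i\varepsilon_i\min\big(2,M_i^5t\big).
\]
The indices with $M_i^5\le t^{-1/2}$ contribute at most $t^{1/2}\sum_i\varepsilon_i\le t^{1/2}$. Let $i_0$ be the smallest of the other indices and $N=N_{i_0}$; by (a) these indices contribute at most $2\sum_{i\ge i_0}\varepsilon_i\le4\varepsilon_{i_0}$. From $M_{i_0}^5>t^{-1/2}$ we get $15N\log N>T/2$. This implies $N\ge T_1:=T/(30\log T)$ for $T\ge e$: otherwise $N<T$ and $N\log N<T_1\log T=T/30$. For small $t$ we have $3\le T_1\le T$, and $\frac{\log N}N$ is decreasing for $N\ge3$, so $\varepsilon_{i_0}\le\frac{\log T_1}{T_1}\le\frac{30(\log T)^2}T$. Hence the modulus of $F$ is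 at most $t^{1/2}+120(\log T)^2/T\le C(\log\log\frac1t)^2/\log\frac1t$.
\end{proof}

This computation is where the bound (iii) is used quantitatively: an obstruction of size $N$ needs frequencies up to $e^{CN\log N}$ only, so at the scale $t$ it has size about $\log\frac1t/\log\log\frac1t$, and it survives multiplication by an amplitude slightly larger than the reciprocal.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
For $u\in C^1$ the distribution $\Delta u$ is the divergence of a continuous field, so it can be multiplied by $C^1$ functions, and $\Delta u=-Ke^{2u}$. This function is Dini continuous, as the product of a Dini continuous and a locally Lipschitz function. Let $\chi$ be a smooth cutoff with compact support in the domain, equal to $1$ near a given point, and $f=\chi\Delta u$, extended by zero. Then $f$ is continuous with compact support, and its modulus $\omega$ on $\mathbb R^2$ satisfies the Dini condition. Let $\Phi=\frac1{2\pi}\log|x|$ and $w=\Phi*f$. The function $u-w$ is harmonic in the sense of distributions where $\chi=1$, hence smooth there by Weyl's lemma, so it suffices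 to show $w\in C^2$.

Let $f_\tau$ be mollifications of $f$; as averages of translates of $f$ they have moduli at most $\omega$, and $f_\tau\to f$ uniformly. Let $w_\tau=\Phi*f_\tau$. For $x$ in a bounded set and $R\ge1$ so large that $B(x,R)$ contains all supports, the formula for the second derivatives of a Newtonian potential with H\"older continuous density \cite[Lemma~4.2]{GT} reads
\[
\partial_a\partial_bw_\tau(x)=\int_{B(x,R)}\partial_a\partial_b\Phi(x-y)\,\big(f_\tau(y)-f_\tau(x)\big)\,dy+\tfrac12\delta_{ab}f_\tau(x),
\]
where $\frac12\delta_{ab}=\frac1{2\pi R^3}\int_{|y|=R}y_ay_b\,ds$ is the value of the boundary integral on a circle. Since $|D^2\Phi(y)|\le C|y|^{-2}$, splitting the integral at $|x-y|=\sigma$, $0<\sigma<1$, gives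
\[
|\partial_a\partial_bw_\tau(x)-\partial_a\partial_bw_{\tau'}(x)|\le C\int_0^\sigma\omega(t)\frac{dt}t+C\Big(1+\log\frac R\sigma\Big)\|f_\tau-f_{\tau'}\|_\infty .
\]
By the Dini condition the first term is small for small $\sigma$, and for fixed $\sigma$ the second tends to $0$ as $\tau,\tau'\to0$. So $D^2w_\tau$ converges locally uniformly. Since $\Phi$ and $\nabla\Phi$ are locally integrable, $w_\tau\to w$ in $C^1_{loc}$. Therefore $w\in C^2$, $u\in C^2$, and $g=e^{2u}|dx|^2$ is $C^2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.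

\bibitem{BGP} Burago, Gromov and Perelman, 1992.

\bibitem{CDNPSW} Chris Connell, Xianzhe Dai, Jes\'us N\'u\~nez-Zimbr\'on, Raquel Perales, Pablo Su\'arez-Serrato, Guofang Wei, \emph{Volume entropy and rigidity for RCD-spaces}, arXiv:2411.04327 (2024).

\bibitem{GT} Gilbarg and Trudinger, Lemma~4.2, Theorems~8.8 and~9.19.

\bibitem{Ornstein} Ornstein, Arch. Rational Mech. Anal. 11 (1962).

\end{thebibliography}
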